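# Extending contractions from curvature $\ge -1$ to curvature $\le -1$ at the cost of a square root

## 1. The guess $\mathcal L_{X,Y}(C)=C$, and the line as domain or target

For a map $f$ between metric spaces, $\mathrm{Lip}(f)$ is its best Lipschitz constant. We are given metric spaces $X,Y$, a subset $X'\subset X$, and a map $f:X'\to Y$ with $\mathrm{Lip}(f)\le C$. We want to extend $f$ to all of $X$ and to keep the Lipschitz constant as small as we can. The worst case over all such data is the **loss function**
$$\mathcal{L}_{X,Y}(C)=\sup_{\substack{X'\subset X \\ f:X'\to Y \\ \mathrm{Lip}(f)\leq C}}\ \inf_{\substack{F:X\to Y \\ F|_{X'}=f}} \mathrm{Lip}(F).$$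

A **Hadamard manifold** is a complete, simply connected Riemannian manifold of nonpositive sectional curvature. Our spaces are Hadamard manifolds with $\kappa_X\ge-1\ge\kappa_Y$. The basic pair is $X=\mathbb H^n$, $Y=\mathbb H^m$.

The first guess is that nothing is lost: $\mathcal L_{X,Y}(C)=C$. Let us test it where extensions can be written down.

*Target $Y=\mathbb R$.* This is a Hadamard manifold, and a curvature bound says nothing in dimension one. If $X'\neq\emptyset$, the formula $F(x)=\inf_{x'\in X'}\big(f(x')+C\,d(x,x')\big)$ defines a $C$-Lipschitz extension of $f$. If $X$ has two points, taking them as $X'$ shows that one cannot do better than $C$. So $\mathcal L_{X,\mathbb R}(C)=C$.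

*Domain $X=\mathbb R$.* Extend $f$ to the closure of $X'$ by completeness of $Y$. On each bounded gap, run along the geodesic of $Y$ joining the values at the two ends, at constant speed. On an unbounded gap, stay constant. Each piece is $C$-Lipschitz. If $x<x'$ lie in different gaps, chain the estimates through the gap endpoints between them. Again no loss.

The guess is also right when $C\ge1$. It is a known result of Lang and Schröder, extending Valentine, that $\mathcal L_{X,Y}(C)=C$ for all $C\ge1$ under our hypotheses. Consequently $\mathcal L_{X,Y}(C)\le1$ for $C\le1$, because a $C$-Lipschitz map is then $1$-Lipschitz.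

What remains is $C<1$: is a map that strictly contracts extendable by one that strictly contracts, and with what constant? Guéritaud ("Uniform Lipschitz extension in bounded curvature", arXiv:1911.08186, 2019) states the following.

**Conjecture.** There exists a universal $\alpha\in(0,1)$ such that $\mathcal L_{X,Y}(C)\le C^\alpha$.

"Universal" means that $\alpha$ depends neither on $X$, $Y$, nor on their dimensions, nor on $C$; the inequality is required for all Hadamard manifolds with $\kappa_X\ge-1\ge\kappa_Y$ and all $C\in[0,1)$. If the first guess were right for $C<1$, the conjecture would hold for every $\alpha\in(0,1)$. So we test the guess on three points.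

## 2. An equilateral triangle and its center

We first need to know how close one point can be to several equidistant points. Recall the hyperbolic law of cosines: if $q,y,y'\in\mathbb H^m$, with $a=d(q,y)$, $a'=d(q,y')$ and unit directions $e,e'$ at $q$ toward $y,y'$, then $\cosh d(y,y')=\cosh a\cosh a'-\sinh a\sinh a'\langle e,e'\rangle$. If $a=0$, the direction $e$ may be chosen arbitrarily.

**Lemma 1.** Let $y_1,\dots,y_N\in\mathbb H^m$ have pairwise distances $s$ for $i\ne j$. If $q\in\mathbb H^m$ satisfies $d(q,y_i)\le r$ for all $i$, then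
$$\cosh^2 r\ \ge\ \tfrac1N+\big(1-\tfrac1N\big)\cosh s.\tag{1}$$

*Proof.* Put $a_i=d(q,y_i)$ and let $e_i$ be the direction from $q$ to $y_i$. Summing the law of cosines over all pairs $(i,j)$ gives
$$\Big(\sum_i\cosh a_i\Big)^2-\sum_{i,j}\cosh d(y_i,y_j)=\sum_{i,j}\sinh a_i\sinh a_j\langle e_i,e_j\rangle=\Big|\sum_i\sinh a_i\,e_i\Big|^2\ge0 .$$
The first square is at most $N^2\cosh^2r$, and the double sum equals $N+N(N-1)\cosh s$. Divide by $N^2$. $\square$

Now take $X=Y=\mathbb H^2$. Let $x_1,x_2,x_3$ be at distance $\rho$ from a point $p$, in directions at mutual angle $120^\circ$. Their mutual distance $s$ satisfies $\cosh s=\cosh^2\rho+\frac12\sinh^2\rho$, that is, $\cosh^2\rho=\frac13+\frac23\cosh s$. Let $f$ send the $x_i$ to the vertices of an equilateral triangle of side $Cs$.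

Here is a case by hand: $\cosh\rho=2$, $C=\frac12$. Then $\cosh s=\frac{11}2$ and $\cosh(s/2)=\sqrt{3.25}=1.8027\ldots$. By (1) with $N=3$, any extension $F$ satisfies $d(F(p),f(x_i))\ge r$ for some $i$, where $\cosh^2r=\frac13+\frac23\cdot1.8027\ldots=1.535\ldots$, so $r=0.678\ldots$. But $d(p,x_i)=\rho=1.3169\ldots$. Hence $\mathrm{Lip}(F)\ge r/\rho>0.51$, although $\mathrm{Lip}(f)=\frac12$.

The same happens for every $C\in(0,1)$. Regard $\rho$ as a function of $s$, with $\rho(0)=0$. From $\cosh s=\frac12(3\cosh^2\rho-1)$ we get $\sinh s=\frac12\sinh\rho\sqrt{3(3\cosh^2\rho+1)}$. Differentiating $\cosh^2\rho=\frac13+\frac23\cosh s$ then gives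
$$\rho'(s)=\frac{\sinh s}{3\sinh\rho\cosh\rho}=\frac12\sqrt{1+\frac1{3\cosh^2\rho}},$$
which is strictly decreasing. So $\rho$ is strictly concave and $\rho(Cs)>C\rho(s)$. By Lemma 1 every extension has $\mathrm{Lip}(F)\ge\rho(Cs)/\rho(s)>C$. The guess $\mathcal L(C)=C$ is false for every $C\in(0,1)$, already for $X=Y=\mathbb H^2$.

The conjecture survives this test, and we shall prove it with $\alpha=\frac12$.

**Theorem 2 (the conjecture, with $\alpha=\frac12$).** Let $X$ be a complete connected Riemannian manifold with sectional curvature $\ge-1$ (for example, a Hadamard manifold with $\kappa_X\ge-1$) and let $Y$ be a complete CAT$(-1)$ space (for example, a Hadamard manifold with $\kappa_Y\le-1$). For $0\le C\le1$,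
$$\mathcal L_{X,Y}(C)\le\sqrt C .$$
For $0<C\le1$, every $C$-Lipschitz $f:X'\to Y$, $X'\subset X$, has an extension $F:X\to Y$ that satisfies, with $d=d_X(x,x')$ and $\omega_C(r)=\operatorname{arccosh}\big((\cosh r)^C\big)$,
$$d_Y(F(x),F(x'))\le\omega_C(d)\le\min\{\sqrt C\,d,\;C\,d+(1-C)\log 2\}.$$

The strange function $\omega_C$ is the heart of the matter. We shall see in Section 6 that it is forced on us.

## 3. Two comparison inequalities in terms of $\cosh$

**Toponogov's theorem, hinge version** (Cheeger–Ebin, *Comparison Theorems in Riemannian Geometry*, Thm 2.2). Let $X$ be complete with $\kappa_X\ge-1$, let $p\in X$, $x_i,x_j\neq p$, and let $u_i,u_j\in T_pX$ be initial unit vectors of minimal geodesics from $p$ to $x_i,x_j$. With $d_i=d(p,x_i)$ and $d_{ij}=d(x_i,x_j)$,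
$$\cosh d_{ij}\le\cosh d_i\cosh d_j-\sinh d_i\sinh d_j\langle u_i,u_j\rangle .\tag{2}$$

In $\mathbb H^n$ this is an equality, the law of cosines. We fix one vector $u_i$ for each $i$; for $i=j$ both sides equal $1$. In dimension one, (2) is immediate: if $u_i=u_j$ it says $d_{ij}\le|d_i-d_j|$, and if $u_i=-u_j$ it says $d_{ij}\le d_i+d_j$.

**CAT$(-1)$ spaces.** A geodesic space $Y$ is CAT$(-1)$ if distances between points on a geodesic triangle are at most the distances between the corresponding points on the triangle in $\mathbb H^2$ with the same side lengths. A Hadamard manifold with $\kappa\le-1$ is a complete CAT$(-1)$ space (Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*, Thms II.1A.6 and II.4.1). An example that is not a manifold is the tripod, three unit segments glued at one end. For the triangle on its three leaves all sides are $2$. The midpoint of a side is the center, at distance $1$ from the opposite leaf. In $\mathbb H^2$ the corresponding height $h$ satisfies $\cosh 2=\cosh1\cosh h$, so $h\approx1.54>1$, as it should be.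

We use the CAT$(-1)$ condition only through the following inequality. In $\mathbb H^2$, along a unit-speed geodesic $\sigma$, the function $\phi(s)=\cosh d(\sigma(s),y)$ satisfies $\phi''=\phi$; indeed $\cosh d(x,y)=-\langle x,y\rangle$ in the hyperboloid model, and $\sigma''=\sigma$ there. So on $[0,l]$ it is the solution of $\phi''=\phi$ with its own boundary values. Comparing with the triangle on $\sigma(0),\sigma(l),y$, we get: for every complete CAT$(-1)$ space $Y$, every unit-speed geodesic $\sigma:[0,l]\to Y$ with $l>0$ and every $y\in Y$, the function $\phi(s)=\cosh d(\sigma(s),y)$ satisfies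
$$\phi(s)\le\frac{\sinh(l-s)\,\phi(0)+\sinh s\;\phi(l)}{\sinh l}.\tag{3}$$

Three consequences of (3) will be used.

1. Nonnegative linear combinations of functions that satisfy (3) satisfy (3).
2. A nonnegative function that satisfies (3) on all geodesics is convex along geodesics: put $s=\theta l$ and use $\sinh(\theta l)\le\theta\sinh l$ and $\sinh((1-\theta)l)\le(1-\theta)\sinh l$. In particular closed balls of $Y$ are convex.
3. At the midpoint, since $\sinh(l/2)/\sinh l=1/(2\cosh(l/2))$,
$$\phi(l/2)\le\frac{\phi(0)+\phi(l)}{2\cosh(l/2)}.\tag{4}$$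

Inequality (4) is stronger than convexity by the factor $1/\cosh(l/2)$, and this factor replaces compactness.

**Lemma 3 (minimizers exist).** Let $Y$ be a complete CAT$(-1)$ space, $K\subset Y$ nonempty, closed and convex, and let $\Phi:K\to[c,\infty)$, $c>0$, be continuous and satisfy (4) on all geodesics with endpoints in $K$. Then $\Phi$ attains its infimum.

*Proof.* Let $\iota=\inf\Phi>0$ and $\Phi(q_k)\to\iota$. The midpoint of $q_k$ and $q_{k'}$ lies in $K$, so $\Phi$ is at least $\iota$ there, and (4) gives
$$\cosh\frac{d(q_k,q_{k'})}2\le\frac{\Phi(q_k)+\Phi(q_{k'})}{2\iota}\longrightarrow1 .$$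
So $(q_k)$ is Cauchy. Its limit lies in $K$ and is a minimizer by continuity. $\square$

## 4. A sufficient condition in the target, and the case $C=1$

The sensible approach is that of every Kirszbraun-type theorem: add one point $p$ to the domain at a time. We must find $q\in Y$ whose distances to given points $y_i=f(x_i)$ obey prescribed upper bounds. We write the bounds as $\cosh d(q,y_i)\le c_i$ and ask what guarantees such a $q$.

**Proposition 4.** Let $Y$ be a complete CAT$(-1)$ space, $y_1,\dots,y_k\in Y$, and $c_1,\dots,c_k>0$. Suppose that for all $\lambda_1,\dots,\lambda_k\ge0$ with $\sum_i\lambda_i=1$,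
$$\sum_{i,j}\lambda_i\lambda_j\frac{\cosh d(y_i,y_j)}{c_ic_j}\le1 .\tag{5}$$
Then there is $q\in Y$ with $\cosh d(q,y_i)\le c_i$ for all $i$.

*Proof.* Put $\Phi_i(q)=\cosh d(q,y_i)/c_i$. We want $q$ with $\max_i\Phi_i(q)\le1$.

**Step (a): averages.** The purpose is to show that for each $\lambda$ as above, the average $h=\sum_i\lambda_i\Phi_i$ takes a value at most $1$. The function $h$ is continuous, bounded below by $\min_i1/c_i>0$, and satisfies (3), hence (4). By Lemma 3 it has a minimizer $q$. Fix $j$ and let $l=d(q,y_j)$. If $l>0$, go from $q$ toward $y_j$ along the geodesic $\sigma$. By minimality and (3),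
$$h(q)\le h(\sigma(s))\le\frac{\sinh(l-s)\,h(q)+\sinh s\;h(y_j)}{\sinh l},$$
so $h(y_j)\ge h(q)\,\dfrac{\sinh l-\sinh(l-s)}{\sinh s}$. Letting $s\to0$,
$$h(y_j)\ge h(q)\cosh d(q,y_j).$$
This is trivially true if $l=0$. Multiply by $\lambda_j/c_j$ and sum over $j$. On the right, $\sum_j\frac{\lambda_j}{c_j}\cosh d(q,y_j)=h(q)$. So
$$h(q)^2\le\sum_j\frac{\lambda_j}{c_j}h(y_j)=\sum_{i,j}\lambda_i\lambda_j\frac{\cosh d(y_i,y_j)}{c_ic_j}\le1$$
by (5).

**Step (b): from averages to the maximum.** The purpose is to show that $\eta=\inf_Y\Phi$ is at most $1$, where $\Phi=\max_i\Phi_i$. Let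
$$A=\{v\in\mathbb R^k:\ \exists\,q\in Y,\ \Phi_i(q)\le v_i\ \text{for all }i\},\qquad O=\{v\in\mathbb R^k:\ v_i<\eta\ \text{for all }i\}.$$
The set $A$ is nonempty. It is convex: if $q,q'$ serve for $v,v'$, then the point dividing the geodesic from $q$ to $q'$ in the ratio $\theta:(1-\theta)$ serves for $(1-\theta)v+\theta v'$, by convexity of the $\Phi_i$. The set $O$ is open and convex, and $A\cap O=\emptyset$ by definition of $\eta$. So there is $\lambda\ne0$ with $\lambda\cdot v\ge\lambda\cdot w$ for all $v\in A$, $w\in O$. Each $\lambda_i\ge0$, since otherwise $w_i\to-\infty$ would make $\lambda\cdot w$ arbitrarily large. Normalize $\sum_i\lambda_i=1$ and let $w\to(\eta,\dots,\eta)$. For every $q\in Y$, the vector $(\Phi_i(q))_i$ lies in $A$, so $\sum_i\lambda_i\Phi_i(q)\ge\eta$. By Step (a) the left side is at most $1$ for some $q$. So $\eta\le1$.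

**Step (c): attainment.** The purpose is to turn the infimum into a point. $\Phi$ is continuous and bounded below by a positive constant. It satisfies (4): for each $i$, at the midpoint $m$ of a geodesic of length $l$ from $q$ to $q'$,
$$\Phi_i(m)\le\frac{\Phi_i(q)+\Phi_i(q')}{2\cosh(l/2)}\le\frac{\Phi(q)+\Phi(q')}{2\cosh(l/2)} .$$
By Lemma 3 there is $q$ with $\Phi(q)=\eta\le1$. $\square$

Let us see how this handles $C=1$. Given a $1$-Lipschitz $f$ on $\{x_1,\dots,x_k\}$ and a new point $p$, put $c_i=\cosh d_i$. Since $\cosh d(y_i,y_j)\le\cosh d_{ij}$, condition (5) follows from (2):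
$$\sum_{i,j}\lambda_i\lambda_j\frac{\cosh d_{ij}}{\cosh d_i\cosh d_j}\le\sum_{i,j}\lambda_i\lambda_j\big(1-\tanh d_i\tanh d_j\langle u_i,u_j\rangle\big)=1-\Big|\sum_i\lambda_i\tanh d_i\,u_i\Big|^2\le1 .$$

For a $C$-Lipschitz map with $C<1$ one would now take $c_i=\cosh(Cd_i)$, and would need the inequality $\sum_{i,j}\lambda_i\lambda_j\frac{\cosh(Cd_{ij})}{\cosh(Cd_i)\cosh(Cd_j)}\le1$. This is exactly where the approach stops. The law of cosines says nothing useful about $\cosh(Cd_{ij})$, and the inequality is false, as we now see in the configuration that matters most.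

## 5. Right angles in high dimension

Let $N\ge3$ and $R>0$. Let $p\in\mathbb H^N$, and let $x_i$, $1\le i\le N$, be the point at distance $R$ from $p$ in direction $u_i$, where $u_1,\dots,u_N$ are orthonormal. By the law of cosines all distances $d(x_i,x_j)$, $i\neq j$, are equal to the number $d$ given by
$$\cosh d=\cosh^2R .$$

We also want targets. For every $s>0$ there are $N$ points in $\mathbb H^{N-1}$ with all pairwise distances $s$: go a distance $\tau$ from a fixed point in the directions of the $N$ vertices of a Euclidean regular simplex, whose pairwise inner products are $-\frac1{N-1}$. The side then satisfies $\cosh s=\cosh^2\tau+\frac1{N-1}\sinh^2\tau$, which takes every value in $(1,\infty)$ as $\tau$ varies. Call these points $y_1,\dots,y_N$.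

Define $g(d)=\operatorname{arccosh}\sqrt{\cosh d}$ for $d\ge0$, so that $R=g(d)$ and $g(0)=0$. Since $\sinh d=\sqrt{\cosh^4R-1}=\sinh R\sqrt{\cosh^2R+1}$, differentiating $\cosh^2R=\cosh d$ gives, for $d>0$,
$$g'(d)=\frac{\sinh d}{2\sinh R\cosh R}=\frac{\sqrt{\cosh^2R+1}}{2\cosh R}=\frac12\sqrt{1+\frac1{\cosh^2R}} .\tag{6}$$
This is strictly decreasing in $d$. So $g$ is strictly concave and
$$g(Cd)>C\,g(d)\quad(0<C<1),\qquad\text{that is,}\qquad \cosh(Cd)>\cosh^2(CR).$$

With all $\lambda_i=\frac1N$, the inequality needed at the end of Section 4 reads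
$$\frac{\frac1N+(1-\frac1N)\cosh(Cd)}{\cosh^2(CR)}\le1,$$
and for $N$ large this is false. No other proof can rescue the modulus $r\mapsto Cr$. Take $f(x_i)=y_i$ with $s=Cd$. By Lemma 1, a point $q$ with $d(q,y_i)\le CR$ for all $i$ would give precisely the displayed inequality.

## 6. The modulus that right angles force

Let us give up the modulus $Cr$ and ask which function $\omega$ could take its place: an extension theorem of the form "if $f$ satisfies $d(f(x),f(x'))\le\omega(d(x,x'))$ on $X'$, then it extends with the same inequality".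

**Definition.** A function $\omega:[0,\infty)\to[0,\infty)$ is **self-extending** if for all $n,m\ge2$, all finite $X'\subset\mathbb H^n$, all $p\in\mathbb H^n$, and all $f:X'\to\mathbb H^m$ with $d(f(x),f(x'))\le\omega(d(x,x'))$ for all $x\ne x'$ in $X'$, there is $q\in\mathbb H^m$ with $d(q,f(x))\le\omega(d(p,x))$ for all $x\in X'\setminus\{p\}$, and $q=f(p)$ if $p\in X'$.

For example, each constant function $\omega\equiv c\ge0$ is self-extending: if $p\notin X'$ and $X'\ne\emptyset$, take for $q$ any of the values of $f$. By Section 5, $\omega(r)=Cr$ is not self-extending when $0<C<1$.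

We want a self-extending $\omega$ with $\omega(r)\ge Cr$, so that $C$-Lipschitz maps are admitted.

**Proposition 5.** Let $0<C<1$ and let $\omega$ be self-extending with $\omega(r)\ge Cr$ for all $r$. Then $\cosh\omega(r)\ge(\cosh r)^C$ for all $r>0$.

*Proof.* Use the points of Section 5 with $f(x_i)=y_i$ and $s=\omega(d)$, which is positive because $\omega(d)\ge Cd>0$. We obtain $q$ with $d(q,y_i)\le\omega(R)$ for all $i$. By Lemma 1, $\cosh^2\omega(R)\ge\frac1N+(1-\frac1N)\cosh\omega(d)$, for every $N\ge3$. Let $N\to\infty$: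
$$\cosh\omega(d)\le\cosh^2\omega(R)\qquad\text{whenever }\cosh d=\cosh^2R .$$
The relation between $d$ and $R$ is a doubling of $\log\cosh$. So put $\varphi(x)=\log\cosh\omega(\operatorname{arccosh}e^x)$ for $x>0$. Then
$$\varphi(2x)\le2\varphi(x)\qquad(x>0).\tag{7}$$
Iterate (7) and use the lower bound on $\omega$ far out. Since $\cosh y\le e^y$, we have $\operatorname{arccosh}e^y\ge y$ for $y\ge0$, and $\log\cosh z\ge z-\log2$. Hence
$$\varphi(x)\ge2^{-k}\varphi(2^kx)\ge2^{-k}\log\cosh\big(C\,2^kx\big)\ge2^{-k}\big(C2^kx-\log2\big)\longrightarrow Cx\quad(k\to\infty).$$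
With $e^x=\cosh r$ this is the claim. $\square$

So the smallest candidate is the one for which $\varphi$ is linear. For $0<t\le1$ put
$$\omega_t(r)=\operatorname{arccosh}\big((\cosh r)^t\big),\qquad r\ge0 .$$
For instance $\omega_1(r)=r$. Near $0$ we have $(\cosh r)^t=1+\frac t2r^2+O(r^4)$ and therefore $\omega_t(r)/r\to\sqrt t$. This is where the square root comes from.

Why should $\omega_t$ work for angles other than right angles? Because it converts the law of cosines by a power. In $\mathbb H^n$, $\cosh d_{ij}=\cosh d_i\cosh d_j\,(1-M_{ij})$ with $M_{ij}=\tanh d_i\tanh d_j\langle u_i,u_j\rangle$, and the $t$-th power of the right side is again a product. All that remains is to understand the matrix $(1-M_{ij})^t$. The point is that $1-(1-z)^t$ has nonnegative Taylor coefficients.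

## 7. The extension theorem for $\omega_t$

**Theorem 6.** Let $X$ be a complete connected Riemannian manifold with sectional curvature $\ge-1$ (for example, a Hadamard manifold with $\kappa_X\ge-1$). Let $Y$ be a complete CAT$(-1)$ space (for example, a Hadamard manifold with $\kappa_Y\le-1$). Let $0<t\le1$, $X'\subset X$, and let $f:X'\to Y$ satisfy
$$\cosh d_Y(f(x),f(x'))\le(\cosh d_X(x,x'))^t\qquad(x,x'\in X').\tag{8}$$
Then $f$ extends to $F:X\to Y$ satisfying (8) for all $x,x'\in X$.

Condition (8) says $d_Y(f(x),f(x'))\le\omega_t(d_X(x,x'))$.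

**Step 1: the inequality in the domain.** This step supplies what failed for $\cosh(Cd)$. Let $p\in X$, $x_1,\dots,x_k\in X\setminus\{p\}$, $d_i=d(p,x_i)$, $d_{ij}=d(x_i,x_j)$, and put
$$c_i=(\cosh d_i)^t,\qquad B_{ij}=(\cosh d_{ij})^t .$$
We claim that for all $\nu_1,\dots,\nu_k\ge0$,
$$\sum_{i,j}\nu_i\nu_j\frac{B_{ij}}{c_ic_j}\le\Big(\sum_i\nu_i\Big)^2 .\tag{9}$$

Let $M_{ij}=\tanh d_i\tanh d_j\langle u_i,u_j\rangle$, with $u_i$ as in (2). This is the Gram matrix of the vectors $\tanh d_i\,u_i$, so it is positive semidefinite, and $|M_{ij}|<1$ because $\tanh<1$. Inequality (2) says $\cosh d_{ij}\le\cosh d_i\cosh d_j\,(1-M_{ij})$. All factors are positive, so we may raise to the power $t$: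
$$B_{ij}\le c_ic_j(1-M_{ij})^t .$$
For $|z|<1$ the binomial series gives
$$1-(1-z)^t=\sum_{k\ge1}a_kz^k,\qquad a_k=\frac{t(1-t)(2-t)\cdots(k-1-t)}{k!}\ge0 ,$$
and the signs are right exactly because $0<t\le1$ makes each factor nonnegative. By the Schur product theorem (the entrywise product of positive semidefinite matrices is positive semidefinite), every entrywise power $(M_{ij}^k)_{ij}$ is positive semidefinite. So the matrix
$$G_{ij}=1-(1-M_{ij})^t=\sum_{k\ge1}a_kM_{ij}^k$$
is a convergent sum of positive semidefinite matrices with nonnegative coefficients, and is positive semidefinite. Since $\nu_i\nu_j\ge0$, the entrywise bound on $B_{ij}$ may be inserted: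
$$\sum_{i,j}\nu_i\nu_j\frac{B_{ij}}{c_ic_j}\le\sum_{i,j}\nu_i\nu_j(1-G_{ij})=\Big(\sum_i\nu_i\Big)^2-\sum_{i,j}\nu_i\nu_jG_{ij}\le\Big(\sum_i\nu_i\Big)^2 .$$
This proves (9).

**Step 2: one new point, finitely many constraints.** Here the domain inequality meets the criterion in the target. Keep the notation of Step 1 and let $y_1,\dots,y_k\in Y$ satisfy $\cosh d(y_i,y_j)\le B_{ij}$ for all $i,j$. For $\lambda_i\ge0$ with $\sum_i\lambda_i=1$, (9) with $\nu_i=\lambda_i$ gives
$$\sum_{i,j}\lambda_i\lambda_j\frac{\cosh d(y_i,y_j)}{c_ic_j}\le\sum_{i,j}\lambda_i\lambda_j\frac{B_{ij}}{c_ic_j}\le1 ,$$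
which is (5). By Proposition 4 there is $q\in Y$ with $\cosh d(q,y_i)\le c_i$ for all $i$.

**Step 3: one new point, arbitrarily many constraints.** The aim is to pass from finite subsets to all of the domain although $Y$ need not be locally compact. Let $A\subset X$ be nonempty, let $g:A\to Y$ satisfy (8) on $A$, and let $p\in X\setminus A$. For $x\in A$ let $B_x$ be the closed ball about $g(x)$ of radius $\omega_t(d(p,x))$. We must show that all the $B_x$ have a common point $q$; then $g(p)=q$ extends $g$ to $A\cup\{p\}$ with (8). Each $B_x$ is closed and convex, and by Step 2 any finitely many of them have a common point.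

Fix $x_0\in A$ and put $y_0=g(x_0)$. For finite $J\subset A$ with $x_0\in J$, the set $C_J=\bigcap_{x\in J}B_x$ is nonempty, closed and convex. By Lemma 3 the function $\cosh d(y_0,\cdot)$ attains its minimum on $C_J$, at some point $\pi_J$. Put $\rho_J=d(y_0,\pi_J)$. As $x_0\in J$, we have $\rho_J\le\omega_t(d(p,x_0))$, a bound independent of $J$.

If $J\subset K$, then $C_K\subset C_J$, so $\rho_J\le\rho_K$. The midpoint of $\pi_J$ and $\pi_K$ lies in $C_J$, so its distance to $y_0$ is at least $\rho_J$, and (4) gives
$$\cosh\frac{d(\pi_J,\pi_K)}2\le\frac{\cosh\rho_J+\cosh\rho_K}{2\cosh\rho_J}\le1+\tfrac12\big(\cosh\rho_K-\cosh\rho_J\big).\tag{10}$$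

Let $S=\sup_J\cosh\rho_J<\infty$. Choose $J_1\subset J_2\subset\cdots$ with $\cosh\rho_{J_n}\ge S-\frac1n$; the sets can be made increasing by taking unions, because $\rho_J$ is nondecreasing in $J$. By (10) the sequence $(\pi_{J_n})$ is Cauchy. Let $q$ be its limit. Now let $J$ be any finite subset of $A$ containing $x_0$. By (10) applied to $J_n\subset J\cup J_n$,
$$\cosh\frac{d(\pi_{J_n},\pi_{J\cup J_n})}2\le1+\frac1{2n},$$
so $\pi_{J\cup J_n}\to q$ as well. These points lie in the closed set $C_J$, so $q\in C_J$. With $J=\{x_0,x\}$ we get $q\in B_x$ for every $x\in A$.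

**Step 4: all points.** It remains to iterate. If $X'=\emptyset$, take $F$ constant. Otherwise order the extensions of $f$ satisfying (8) by inclusion of graphs. The union of a chain is again such an extension, so Zorn's lemma gives a maximal one. If its domain were not $X$, Step 3 would enlarge it. So its domain is $X$. This proves Theorem 6. $\blacksquare$

## 8. From $\omega_C$ to $\sqrt C$

We now compare $\omega_C$ with linear functions. The lower bound below lets Lipschitz maps into Theorem 6; the upper bounds read off what comes out.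

**Lemma 7.** For $0<C\le1$ and $r\ge0$: $\;Cr\le\omega_C(r)\le\sqrt C\,r$ and $\omega_C(r)\le Cr+(1-C)\log2$.

*Proof.* (i) The function $\log\cosh$ is convex and vanishes at $0$, so $\log\cosh(Cr)\le C\log\cosh r$. This is $Cr\le\omega_C(r)$.

(ii) Let $h(u)=\log\cosh\sqrt u$. Then $h'(u)=\frac{\tanh\sqrt u}{2\sqrt u}$, and this decreases because $\tanh x/x$ does. So $h$ is concave with $h(0)=0$, and $C\,h(r^2)\le h(Cr^2)$, that is, $(\cosh r)^C\le\cosh(\sqrt C\,r)$.

(iii) Let $z=e^{-2r}\in(0,1]$. Then
$$(\cosh r)^C=2^{-C}e^{Cr}(1+z)^C,\qquad \cosh\big(Cr+(1-C)\log2\big)=2^{-C}e^{Cr}\big(1+4^{C-1}z^C\big).$$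
So we need $\big((1+z)^C-1\big)z^{-C}\le4^{C-1}$ on $(0,1]$. The derivative of the left side is $Cz^{-C-1}$ times
$$z(1+z)^{C-1}-(1+z)^C+1=1-(1+z)^{C-1}\ge0 .$$
So the left side is at most its value $2^C-1$ at $z=1$. Finally $2^C-1\le\frac14(2^C)^2=4^{C-1}$, because $\big(\tfrac12 2^C-1\big)^2\ge0$. $\square$

*Proof of Theorem 2.* If $C=0$, then $f$ is constant or $X'=\emptyset$. It has a constant extension, so $\mathcal L_{X,Y}(0)=0$. Let $0<C\le1$ and $\mathrm{Lip}(f)\le C$. By Lemma 7,
$$d_Y(f(x),f(x'))\le C\,d_X(x,x')\le\omega_C(d_X(x,x')),$$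
so $f$ satisfies (8) with $t=C$. Theorem 6 gives an extension $F$ with $d_Y(F(x),F(x'))\le\omega_C(d_X(x,x'))$ on all of $X$, and the upper bounds of Lemma 7 finish the proof. In particular $\mathrm{Lip}(F)\le\sqrt C$. $\blacksquare$

Since $\frac12$ depends neither on $X$, $Y$, their dimensions, nor on $C$, the conjecture is true with $\alpha=\frac12$. Note that $F$ is not merely $\sqrt C$-Lipschitz: at large distances it loses only an additive constant, at most $\log 2$.

**Corollary 8.** If $\kappa_X\ge-a^2$ and $\kappa_Y\le-b^2$ with $a,b>0$ ($X$ complete connected Riemannian, $Y$ a Hadamard manifold), then $\mathcal L_{X,Y}(C)\le\sqrt{aC/b}$ for $0\le C\le a/b$.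

*Proof.* Multiply distances in $X$ by $a$ and distances in $Y$ by $b$. The curvatures become $\ge-1$ and $\le-1$, and Lipschitz constants are multiplied by $b/a$. The map now has constant at most $bC/a\le1$. By Theorem 2 it extends with constant at most $\sqrt{bC/a}$, and in the old metrics this is $\frac ab\sqrt{bC/a}=\sqrt{aC/b}$. $\blacksquare$

## 9. $\omega_C$ is the least modulus

Proposition 5 and Theorem 6 fit together exactly.

**Theorem 9 (sharpness of the modulus).** Let $0<C<1$. Then $\omega_C$ is the least self-extending modulus with $\omega(r)\ge Cr$ for all $r$. That is, it is self-extending with $\omega_C(r)\ge Cr$, and every self-extending $\omega$ with $\omega(r)\ge Cr$ satisfies $\omega\ge\omega_C$ on $(0,\infty)$. In particular $\sup_{r>0}\omega(r)/r\ge\sqrt C$ for every such $\omega$.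

*Proof.* Let $X'\subset\mathbb H^n$ be finite and let $f:X'\to\mathbb H^m$ satisfy $d(f(x),f(x'))\le\omega_C(d(x,x'))$ for $x\ne x'$. For $x=x'$ this holds trivially, as $\omega_C(0)=0$. So Theorem 6 with $t=C$ gives an extension $F$, and $q=F(p)$ has the required properties. Hence $\omega_C$ is self-extending, and $\omega_C(r)\ge Cr$ is part of Lemma 7. Minimality is Proposition 5. The last claim follows from $\omega(r)/r\ge\omega_C(r)/r\to\sqrt C$ as $r\to0$. $\blacksquare$

So $\sqrt C$ is the best constant obtainable from any extension theorem that preserves a modulus exactly. This does not say that the worst loss is $\sqrt C$: a Lipschitz extension need not come from such a theorem.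

## 10. How large can $\alpha$ be?

The configuration of Section 5 also bounds the loss from below. Here $f$ really is $C$-Lipschitz, so we use $s=Cd$ instead of $s=\omega(d)$.

**Theorem 10.** Let $\Lambda(C)=\sup_{X,Y}\mathcal L_{X,Y}(C)$ over all Hadamard manifolds with $\kappa_X\ge-1\ge\kappa_Y$. For every $R>0$, with $\cosh d=\cosh^2R$,
$$\Lambda(C)\ \ge\ \tfrac1R\operatorname{arccosh}\sqrt{\cosh(Cd)}\qquad(0<C\le1).\tag{11}$$
Hence $\liminf_{C\to0}\Lambda(C)/C\ge\sqrt2$, and any universal $\alpha$ satisfies
$$\alpha\le\inf_{R>0}\frac{d\,\sqrt{\cosh^2R+1}}{2R\cosh R}<0.8633 .$$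

In terms of $g(d)=\operatorname{arccosh}\sqrt{\cosh d}$, the right side of (11) is $g(Cd)/g(d)$.

**Step 1: the lower bound (11).** Take $X=\mathbb H^N$, $Y=\mathbb H^{N-1}$, $X'=\{x_1,\dots,x_N\}$ and $f(x_i)=y_i$ as in Section 5, with $s=Cd$. Then $\mathrm{Lip}(f)=C$. For any extension $F$, the number $r=\max_id(F(p),y_i)$ is at most $R\,\mathrm{Lip}(F)$. Lemma 1 gives
$$\mathrm{Lip}(F)\ge\tfrac1R\operatorname{arccosh}\sqrt{\tfrac1N+\big(1-\tfrac1N\big)\cosh(Cd)} .$$
So $\Lambda(C)$ is at least the right side for every $N\ge3$. Let $N\to\infty$.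

**Step 2: small $C$.** The purpose is to see that even to first order at $C=0$ the loss exceeds $C$ by a factor $\sqrt2$. Fix $a>0$ and choose $R$ so that $d=a/C$. As $C\to0$, $d\to\infty$, and $\cosh d=\cosh^2R$ gives $d=2R-\log2+o(1)$. So $RC\to a/2$ and, by (11),
$$\liminf_{C\to0}\frac{\Lambda(C)}C\ge\lim_{C\to0}\frac{g(a)}{RC}=\frac{2\,g(a)}a .$$
Now let $a\to0$. Since $\sqrt{\cosh a}=1+\frac{a^2}4+O(a^4)$, we have $g(a)/a\to\frac1{\sqrt2}$, and the bound tends to $\sqrt2$.

**Step 3: $C$ near $1$.** The purpose is to bound $\alpha$ by comparing slopes at $C=1$, where both $g(Cd)/g(d)$ and $C^\alpha$ equal $1$. Suppose $\Lambda(C)\le C^\alpha$ on $[0,1)$. Fix $R$ and let $r(C)=g(Cd)$, so $r(1)=R$. For $0<C<1$, (11) gives $r(C)\le RC^\alpha$. Hence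
$$\frac{r(1)-r(C)}{1-C}\ge R\,\frac{1-C^\alpha}{1-C},$$
and $C\to1$ gives $r'(1)\ge\alpha R$. By (6), $r'(1)=d\,g'(d)=\dfrac{d\sqrt{\cosh^2R+1}}{2\cosh R}$. So
$$\alpha\le\frac{d\sqrt{\cosh^2R+1}}{2R\cosh R}\qquad\text{for every }R>0 .$$
For $\cosh R=3$ we have $\cosh d=9$, $R=\log(3+2\sqrt2)=1.76274\ldots$, $d=\log(9+4\sqrt5)=2.88727\ldots$, and the right side is $\frac{\sqrt{10}\,d}{6R}=0.86326\ldots<0.8633$. $\blacksquare$

By Theorems 2 and 10 the best universal exponent lies in $[\frac12,\,0.8633)$. The arguments given here do not determine it.
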